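\title{Partition regular matrices with bounded row sums need not have the columns property}

\begin{abstract}
We construct an infinite matrix with entries in $\{-2,\dots,2\}$, at most two nonzero entries in each column, and absolute row sums at most $10$, which is partition regular over $\mathbb N$ but does not have the columns property, even when the blocks of columns may be indexed by an arbitrary ordinal. Solutions exist inside every central set. The proof of partition regularity combines minimal idempotent ultrafilters, the Bogolyubov--F{\o}lner lemma and the Steinitz lemma. We also show that every partition regular integer matrix with finitely many nonzero entries in each row has the columns property once the blocks may be indexed by a linearly ordered set. So what fails is exactly the well-ordering.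
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb N=\{1,2,\dots\}$ and $\omega=\mathbb N\cup\{0\}$. Throughout, a \emph{matrix} has integer entries, its rows and its columns are indexed by finite or countably infinite sets, and each row has only finitely many nonzero entries. We write $X$ for the set of column indices and $\vec c_i$ $(i\in X)$ for the columns. Since rows have finite support, $Aw$ is defined for every $w\in\mathbb Q^X$, and so is every sum $\sum_{i\in Y}q_i\vec c_i$ with $Y\subseteq X$ and $q_i\in\mathbb Q$, finite or not, taken entrywise. The matrix $A$ is \emph{partition regular} (over $\mathbb N$) if for every finite coloring of $\mathbb N$ there is $x\in\mathbb N^X$ with $Ax=\vec 0$ whose entries all have the same color.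

\begin{definition}\label{def:cp}
Let $(S,<)$ be a linearly ordered set. A \emph{columns partition} of $A$ indexed by $S$ is a partition $\langle I_t\rangle_{t\in S}$ of $X$ into nonempty sets such that for every $t\in S$ there are rationals $q_i$ with
\[
\sum_{i\in I_t}\vec c_i=\sum_{i\in U_t}q_i\vec c_i,\qquad\text{where } U_t=\bigcup_{t'<t}I_{t'} .
\]
If $t$ is the least element of $S$, then $U_t=\emptyset$ and the condition reads $\sum_{i\in I_t}\vec c_i=\vec 0$. The matrix $A$ has the \emph{columns property} if it has a columns partition indexed by $\{0,1,\dots,\mu-1\}$ for some $\mu\in\mathbb N$, or by $\omega$.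
\end{definition}

The condition at $t$ says that $Aw=\vec 0$ for some $w\in\mathbb Q^X$ that equals $1$ on $I_t$ and $0$ on all later blocks (put $w_i=-q_i$ on $U_t$). We call such a $w$ a \emph{witness} for $I_t$. For the equation $x+y-z=0$ the blocks $I_0=\{x,z\}$, $I_1=\{y\}$ form a columns partition. The equation $x-2y=0$ has none indexed by a set with a least element, and it is not partition regular: $y$ and $2y$ have different last nonzero digits in base $3$.

The following facts are known.
\begin{itemize}
\item[(a)] (Rado's theorem) A finite matrix with rational entries is partition regular if and only if it has the columns property.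
\item[(b)] There is an infinite partition regular matrix with entries in $\{-1,0,1,2\}$ and at most three nonzero entries in each column, in which no nonempty set of columns sums to zero. Its row sums are unbounded.
\item[(c)] If $A$ is partition regular and has \emph{bounded row sums}, meaning that there is a constant $B$ such that the absolute values of the entries of any row sum to at most $B$, then some nonempty set of columns of $A$ sums to zero.
\end{itemize}
By (b), an infinite partition regular matrix may lack even the first block of a columns partition; by (c), bounded row sums restore that block. This leads to the following problem, which comes from the paper \cite{BHLS} of Barber, Hindman, Leader and Strauss.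

\medskip
\noindent\textbf{Question.} \emph{Must a partition regular matrix with bounded row sums have the columns property?}
\medskip

There is a good reason to guess yes. Let $q$ be a prime. Write $n\in\mathbb N$ as $n=q^jm$ with $q\nmid m$, put $v_q(n)=j$, and color $n$ by $m \bmod q$, its last nonzero digit in base $q$. Suppose that $x\in\mathbb N^X$ is monochromatic, with digit $d$, and that $\rho\in\mathbb Z^X$ has finite nonempty support and $\sum_i\rho(i)x_i=0$. Let $j$ be the least value of $v_q(x_i)$ on $\operatorname{supp}\rho$ and let $I$ be the set of $i\in\operatorname{supp}\rho$ that attain it. Dividing by $q^j$ and reducing mod $q$ gives $d\sum_{i\in I}\rho(i)\equiv0$, so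
\begin{equation}\label{eq:digit}
\sum_{i\in I}\rho(i)\equiv 0\pmod q,\quad\text{and}\quad \sum_{i\in I}\rho(i)=0\ \text{ if }\ \sum_i|\rho(i)|<q .
\end{equation}
Take $q>B$ and a monochromatic solution of $Ax=\vec0$, and sort the columns into blocks by the value of $v_q(x_i)$. The blocks are indexed by a subset of $\omega$, which is the order type that the columns property asks for. By \eqref{eq:digit}, every nonzero row sums to zero over the first block that it meets. In particular the columns in the first block sum to zero, which is (c). One would expect the remaining blocks to follow suit. They need not.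

\begin{theorem}\label{thm:main}
There is a matrix $A$ with the following properties.
\begin{itemize}
\item[(i)] Its entries lie in $\{-2,\dots,2\}$, each column has at most two nonzero entries, and the absolute values of the entries of each row sum to at most $10$.
\item[(ii)] For every central set $C\subseteq\mathbb N$, the system $Ax=\vec 0$ has a solution with all entries in $C$. In particular $A$ is partition regular.
\item[(iii)] $A$ has no columns partition indexed by an ordinal. In particular $A$ does not have the columns property.
\end{itemize}
\end{theorem}

Central sets are recalled in Section~\ref{sec:tools}; every finite coloring of $\mathbb N$ has a central color class. The second result needs no bound on the row sums.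

\begin{theorem}\label{thm:linear}
Every partition regular matrix has a columns partition indexed by some linearly ordered set.
\end{theorem}

By Theorem~\ref{thm:main}, ``linearly ordered'' cannot be strengthened to ``well ordered'', even for bounded row sums.

\section{Columns partitions seen from the rows}\label{sec:rows}

To see where the guess above breaks down, we restate Definition~\ref{def:cp} in the language of \eqref{eq:digit}. Let $\mathcal R\subseteq\mathbb Q^X$ be the $\mathbb Q$-span of the rows of $A$; its elements have finite support. Given a partition $\langle I_t\rangle_{t\in S}$ of $X$ indexed by a linearly ordered set and a nonzero $\rho\in\mathcal R$, consider the condition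
\[
(*)_\rho:\qquad \sum_{i\in I_t}\rho(i)=0,\ \text{ where $I_t$ is the first block that meets }\operatorname{supp}\rho .
\]

\begin{lemma}\label{lem:rowtest}
A partition $\langle I_t\rangle_{t\in S}$ of $X$ into nonempty sets is a columns partition of $A$ if and only if $(*)_\rho$ holds for every nonzero $\rho\in\mathcal R$.
\end{lemma}

\begin{proof}
Suppose that it is a columns partition. Let $I_t$ be the first block meeting $\operatorname{supp}\rho$ and let $w$ be a witness for $I_t$. Since $\rho$ is a finite combination of rows, $\sum_i\rho(i)w_i=0$. Now $\rho$ vanishes on $U_t$, while $w$ is $1$ on $I_t$ and $0$ on later blocks, so this sum equals $\sum_{i\in I_t}\rho(i)$.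

Conversely, assume all the conditions $(*)_\rho$ and fix $t$. Let $\mathbb Q^{(U_t)}$ be the space of finitely supported vectors on $U_t$, let $\psi:\mathcal R\to\mathbb Q^{(U_t)}$ be restriction, and let $\varphi(\rho)=\sum_{i\in I_t}\rho(i)$. If $\psi(\rho)=0$, then either $\rho$ vanishes on $I_t$, or $I_t$ is the first block meeting $\operatorname{supp}\rho$ and $(*)_\rho$ applies; in both cases $\varphi(\rho)=0$. So $\varphi=\theta\circ\psi$ for a linear functional $\theta$ on $\psi(\mathcal R)$. Extend $\theta$ linearly to $\mathbb Q^{(U_t)}$ and let $q_i$ be its value at the $i$th unit vector. Then $\sum_{i\in I_t}\rho(i)=\sum_{i\in U_t}q_i\rho(i)$ for every row $\rho$, which is the required identity between columns.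
\end{proof}

So the columns property is a statement about all combinations of rows. For a finite matrix this costs nothing: there are finitely many ordered partitions of $X$, for each bad one we fix an integer vector $\rho\in\mathcal R$ violating $(*)_\rho$, and for a prime $q$ exceeding all the norms $\sum_i|\rho(i)|$ the partition by $v_q(x_i)$ cannot be bad, by \eqref{eq:digit}. For an infinite matrix, a bound on the rows gives no bound on their combinations. The plan is therefore to find long equations that obstruct the columns property and to obtain them as combinations of short ones.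

\section{The matrix}\label{sec:matrix}

\subsection*{Long equations that force a descent}
Let $T$ be the tree of finite sequences $s=(s_1,\dots,s_n)$, $n\ge0$, of integers with $1\le s_i\le i$. A node $s$ of depth $|s|=n$ has the $n+1$ children $si$, $1\le i\le n+1$. Take variables $y_s$ $(s\in T)$ and $x_s$ $(s\in T\setminus\{\emptyset\})$, and for each $s$ the equation
\begin{equation}\label{eq:long}
y_s-2\sum_{i=1}^{|s|+1}(y_{si}-x_{si})=0 .
\end{equation}
Let $\rho_s$ be its vector of coefficients: $1$ at $y_s$, $-2$ at each $y_{si}$, and $+2$ at each $x_{si}$.

\begin{lemma}\label{lem:descent}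
Let $X$ be a set of variables containing all $y_s$ and $x_s$. No partition of $X$ indexed by an ordinal satisfies $(*)_{\rho_s}$ for all $s\in T$.
\end{lemma}

\begin{proof}
Suppose that $\langle I_t\rangle_{t<\mu}$ does, and let $\ell(z)$ be the index of the block containing the variable $z$. Fix $s$ and let $I_t$ be the first block meeting $\operatorname{supp}\rho_s$. The coefficients of $\rho_s$ over $I_t$ sum to $0$, and the coefficient of $y_s$ is the only odd one, so $y_s\notin I_t$ and $\ell(y_s)>t$. The remaining coefficients cancel only if $I_t$ contains as many of the $y_{si}$ as of the $x_{si}$. Since $I_t$ meets $\operatorname{supp}\rho_s$, it contains some $y_{si}$, and $\ell(y_{si})=t<\ell(y_s)$. Starting at the root and iterating, we obtain an infinite strictly decreasing sequence of ordinals.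
\end{proof}

The factor $2$ is what keeps $y_s$ out of the first block. The growth of the branching plays no role in this lemma, but partition regularity requires it. If every node had at least one and at most $m$ children, then for a prime $q>4m+1$ and a solution monochromatic for the last nonzero digit in base $q$, \eqref{eq:digit} would give $(*)_{\rho_s}$ for the partition by $v_q$, and the proof above would produce an infinite descent in $\omega$. In $T$ the norm of $\rho_s$ is $4|s|+5$, so a given $q$ forces a descent by this argument only through finitely many levels.

\subsection*{Short rows}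
To break \eqref{eq:long} into short equations we name the partial sums $\sum_{j\le i}(y_{sj}-x_{sj})$. One variable per partial sum will not do: the last partial sum is $y_s/2$, and $y=2z$ is not partition regular. Instead we represent each partial sum as an element of
\[
2C-2C=\{a+a'-b-b':a,a',b,b'\in C\},
\]
where $C$ is the color class, because this set is far more structured than $C$ (Lemma~\ref{lem:bog}). So add variables $a_{s,i},a'_{s,i},b_{s,i},b'_{s,i}$ for $s\in T$ and $1\le i\le|s|+1$, and abbreviate
$\sigma_{s,i}=a_{s,i}+a'_{s,i}-b_{s,i}-b'_{s,i}$. For each $s\in T$, with $n=|s|$, take the equations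
\begin{align}
\sigma_{s,1}-y_{s1}+x_{s1}&=0,\tag{R1}\label{R1}\\
\sigma_{s,i}-\sigma_{s,i-1}-y_{si}+x_{si}&=0\qquad(2\le i\le n+1),\tag{R2}\label{R2}\\
y_s-2\sigma_{s,n+1}&=0.\tag{R3}\label{R3}
\end{align}
Let $A$ be the coefficient matrix of this system.

\begin{proof}[Proof of Theorem~\ref{thm:main}(i) and (iii)]
The absolute row sums are $4+2=6$, $8+2=10$ and $1+8=9$. The variable $x_{si}$ occurs only in the equation \eqref{R1} or \eqref{R2} with index $i$ at $s$; the variable $y_{si}$ occurs there and in \eqref{R3} at $si$; and $y_\emptyset$ occurs only in \eqref{R3}. The variables in $\sigma_{s,i}$ occur in the equation with index $i$ at $s$ and in one more, namely the one with index $i+1$ if $i\le n$, and \eqref{R3} if $i=n+1$. This proves (i).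

The sum of \eqref{R1} and all \eqref{R2} at $s$ telescopes to $\sigma_{s,n+1}-\sum_i(y_{si}-x_{si})=0$. Twice this plus \eqref{R3} is \eqref{eq:long}, so $\rho_s\in\mathcal R$. By Lemma~\ref{lem:rowtest} a columns partition satisfies every $(*)_{\rho_s}$, and (iii) follows from Lemma~\ref{lem:descent}.
\end{proof}

To solve the system in a set $C$ we must, at each node $s$ of depth $n$, walk from $0$ to $y_s/2$ in exactly $n+1$ steps $y_{si}-x_{si}\in C-C$, where $C-C=\{c-c':c,c'\in C\}$. Every position of the walk must lie in $2C-2C$, and the numbers $y_{si}$ must be such that the same can be done again one level down.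

\section{A worked example: last digits in base 7}\label{sec:example}

Let $C$ be the set of $n\in\mathbb N$ whose last nonzero digit in base $7$ is $1$. We solve the system in $C$ by hand. Elements of $C$ are $0$ or $1$ mod $7$; every positive $n\equiv1\pmod 7$ is in $C$; and $7n\in C$ if and only if $n\in C$. Hence $7\mathbb Z\subseteq C-C\subseteq 2C-2C$, the last inclusion because $c-c'=c+c-c'-c$.

\emph{Which values can $y_s$ take?} By \eqref{R3}, $y_s$ is even and $y_s/2\in 2C-2C$, so $y_s/2$ is one of $-2,\dots,2$ mod $7$. If $y_s\equiv1$, then $y_s/2\equiv4$, which is excluded. So every $y_s$ lies in the set $G$ of even multiples of $7$ in $C$. We take all $x_s$ in $7C$ as well; then all positions of the walks lie in $7\mathbb Z$, and the variables $a,a',b,b'$ can be filled in afterwards.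

\emph{One step when $v_7(y)\ge2$.} Let $y\in G$, let $j\geq 1$ with $7^{j+1}\mid y$, and write $y/2=7^j\cdot7m$. For $g\equiv 8\pmod{14}$ with $g>7m$ we have $y/2=7^jg-7^j(g-7m)$, where $7^jg\in G$, $v_7(7^jg)=j$, and $7^j(g-7m)\in7C$.

\emph{Three steps when $v_7(y)=1$.} Write $y=7y'$, so $y'/2\equiv4\pmod 7$. Take $g\equiv56\pmod{98}$ with $g>y'/2+2$; then $g$ is even, divisible by $7$, and in $C$. We have
\[
\frac{y'}2=\bigl(g-(g+1)\bigr)+\bigl(g-(g+1)\bigr)+\bigl(g-(g-\tfrac{y'}2-2)\bigr),
\]
and $g+1\equiv g-y'/2-2\equiv1\pmod 7$. Multiplying by $7$ gives a walk to $y/2$ with steps in $G-7C$. For $y=56$ it is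
\[
28=(392-399)+(392-399)+(392-350),
\]
with positions $-7,-14,28$. In \eqref{eq:long} the variables of least valuation are now $y_s$ and three of the $x_{si}$, whose coefficients sum to $1+2+2+2=7$. This is $0$ mod $7$, as \eqref{eq:digit} demands, but it is not $0$, and the descent of Lemma~\ref{lem:descent} is broken: the children $392$ have larger valuation than $56$.

Two steps would not suffice here. Each step $y_{si}-x_{si}$ is $0$ or $-1$ mod $7$ and $y/2\equiv0$, so with at most two steps all $x_{si}$ are multiples of $7$; dividing by $7$, we would write $4$ as a sum of at most two of the residues $-1,0,1$.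

\emph{Assembling.} Spare children are absorbed by zero steps $y_{si}=x_{si}\in G$. At depth at least $2$ there are at least three children, so the recursion runs forever inside $G$. At depths $0$ and $1$ there are too few, and we use one-step walks: start with $y_\emptyset=7^3\cdot8$, give the node at depth $1$ a value of valuation $2$, and give both nodes at depth $2$ a value of valuation $1$.

The general proof has the same three parts: a structured set inside $2C-2C$ that hosts the walks, a subset $G$ of $C$ from whose elements walks of bounded length exist with the $y$-values again in $G$, and one-step walks for the finitely many top levels. The new difficulty is that the structured set is in general not a subgroup like $7\mathbb Z$, so the walks have to be steered to stay in it.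

\section{Central sets and Bohr sets}\label{sec:tools}

For $\theta\in\mathbb R$ let $\|\theta\|$ be the distance from $\theta$ to $\mathbb Z$ and $e(\theta)=e^{2\pi i\theta}$; let $|\cdot|_\infty$ be the sup norm on $\mathbb R^k$ and $\mathbb T=\mathbb R/\mathbb Z$. The \emph{upper Banach density} of $D\subseteq\mathbb Z$ is $d^*(D)=\limsup_{N\to\infty}\max_{|J|=N}|D\cap J|/N$, where $J$ ranges over intervals of integers.

\subsection*{Density and differences}
All bounds on lengths of walks come from one packing argument.

\begin{lemma}\label{lem:pack}
If $n_1,\dots,n_K\in\mathbb Z$ and $Kd^*(D)>1$, then $n_i-n_j\in D-D$ for some $i\ne j$.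
\end{lemma}

\begin{proof}
Otherwise the translates $n_i+D$ are pairwise disjoint. Let $R=\max|n_i|$ and $\eta>0$. For arbitrarily large $N$ there is an interval $J$ of length $N$ with $|D\cap J|\ge(d^*(D)-\eta)N$. The $K$ disjoint sets $n_i+(D\cap J)$ lie in an interval of length $N+2R$, so $K(d^*(D)-\eta)N\le N+2R$. Letting $N\to\infty$ and then $\eta\to0$ gives $Kd^*(D)\le1$.
\end{proof}

\subsection*{Minimal idempotents}
The recursion down the tree passes repeatedly to subsets of the color class, so we need a notion of largeness that survives finite intersections and finite partitions. An \emph{ultrafilter} on $\mathbb N$ is a family $p$ of nonempty subsets of $\mathbb N$, closed under supersets and finite intersections, that contains $D$ or $\mathbb N\setminus D$ for every $D$. If a member of $p$ is partitioned into finitely many pieces, one piece is in $p$. The set $\beta\mathbb N$ of ultrafilters is a semigroup under the operation defined by $D\in p+p'$ if and only if $\{n:D-n\in p'\}\in p$, where $D-n=\{m\in\mathbb N:m+n\in D\}$. It has a smallest two-sided ideal, and this ideal contains elements $p$ with $p+p=p$, the \emph{minimal idempotents}; see \cite{HS}. A set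 is \emph{central} if it belongs to some minimal idempotent. Fix a minimal idempotent $p$. We use two standard facts \cite[Theorems 4.40 and 5.8]{HS}.
\begin{itemize}
\item[(P1)] Every $D\in p$ is piecewise syndetic: for some $b$, the set $\bigcup_{t=1}^b(D-t)$ contains arbitrarily long intervals. Hence $d^*(D)\ge1/b>0$, since an interval $J$ of length $N$ in this union gives at least $N/b$ elements of $D$ in $J+\{1,\dots,b\}$.
\item[(P2)] Every $D\in p$ contains $FS\langle z_i\rangle=\{\sum_{i\in F}z_i: F\subseteq\mathbb N \text{ finite}, F\ne\emptyset\}$ for some infinite sequence $\langle z_i\rangle$ in $\mathbb N$. In particular $D$ contains a triple $u,v,u+v$.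
\end{itemize}
No other property of $p$ is used. Finite sums without density would not be enough: in $C=\{\sum_{i\in F}10^i:F\subseteq\mathbb N\text{ finite}, F\neq\emptyset\}$ even \eqref{R3} has no solution. Indeed $y-2(a+a'-b-b')=\sum_i\delta_i10^i$ with $|\delta_i|\le5$, computed digit by digit; if this is $0$ then every $\delta_i$ is $0$, and so every digit of $y$ is even, that is, $0$.

A triple $u,v,u+v$ forces the piece of a partition that $p$ selects to be the one ``at zero''. This principle gives the next lemma and recurs in Section~\ref{sec:walks}.

\begin{lemma}\label{lem:p}
\begin{itemize}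
\item[(i)] $2\mathbb N\in p$.
\item[(ii)] For $\alpha\in\mathbb R^k$ and $\delta>0$, the set $\{n\in\mathbb N:\|n\alpha_i\|<\delta\text{ for all }i\}$ is in $p$.
\item[(iii)] If $D\in p$, then $D'=\{y\in D:y\text{ even},\ y/2\in D-D\}$ is in $p$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The odd numbers contain no triple $u,v,u+v$.

(ii) Partition $\mathbb T^k$ into finitely many cells of diameter less than $\delta/2$ for the metric $\max_i\|\theta_i-\theta_i'\|$. For some cell $Q$ the set $\{n:n\alpha\in Q\}$ is in $p$ and so contains some $u,v,u+v$. Then $u\alpha=(u+v)\alpha-v\alpha$ is a point of $Q$ within $\delta/2$ of $0$, so all of $Q$ is within $\delta$ of $0$.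

(iii) Otherwise $E=(D\setminus D')\cap2\mathbb N$ is in $p$ and contains some $FS\langle z_i\rangle$; all $z_i$ are even. Choose $K$ with $Kd^*(D)>1$ and apply Lemma~\ref{lem:pack} to the integers $n_m=\frac12\sum_{i\le m}z_i$, $1\le m\le K$. As $D-D$ is symmetric, $n_m-n_l\in D-D$ for some $l<m$. Then $y=\sum_{l<i\le m}z_i$ lies in $E\subseteq D$, is even, and has $y/2\in D-D$. So $y\in D'$, contradicting $y\in E$.
\end{proof}

\subsection*{A Bohr set inside $2C-2C$}
For $\alpha\in\mathbb R^k$ let
\[
V(\alpha)=\{n\in\mathbb Z:\|n\alpha_i\|<\tfrac14\text{ for }1\le i\le k\}.
\]
For example $V(\frac17,\frac27)=7\mathbb Z$, the set used in Section~\ref{sec:example}. For irrational $\alpha\in\mathbb R$, the set $V(\alpha)$ is not closed under addition.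

\begin{lemma}[Bogolyubov--F{\o}lner]\label{lem:bog}
If $d^*(C)>0$, there are $k\ge1$ and $\alpha\in\mathbb R^k$ with $V(\alpha)\subseteq2C-2C$.
\end{lemma}

\begin{proof}
Let $d=d^*(C)$. We first work in long intervals, with a number of frequencies that does not depend on the interval, and then pass to a limit.

For infinitely many $N$ there is an interval $J$ of length $N$ with $|C\cap J|\ge dN/2$. Let $D\subseteq[0,N)$ be a translate of $C\cap J$; translation does not change $2D-2D$, so $2D-2D\subseteq2C-2C$. Put $Q=4N$, $\beta=|D|/Q\ge d/8$, and $\hat D(\xi)=Q^{-1}\sum_{a\in D}e(-a\xi/Q)$ for $\xi\in\mathbb Z_Q$. Then $\hat D(0)=\beta$. Since $\sum_{\xi}e(m\xi/Q)$ is $Q$ if $Q\mid m$ and $0$ otherwise, expanding the products gives $\sum_\xi|\hat D(\xi)|^2=Q^{-2}\cdot Q|D|=\beta$ and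
\begin{equation}\label{eq:fourier}
\sum_{\xi}|\hat D(\xi)|^4e(n\xi/Q)=Q^{-3}\#\{(a,a',b,b')\in D^4:a+a'-b-b'\equiv n \ (\mathrm{mod}\ Q)\}.
\end{equation}
The weights $|\hat D(\xi)|^4$ are nonnegative, which is the reason for using four variables. Let $\Xi=\{\xi\ne0:|\hat D(\xi)|^2\ge\beta^3/2\}$. Then $|\Xi|\beta^3/2\le\beta$, so $|\Xi|\le2/\beta^2\le128/d^2$. Suppose that $\|n\xi/Q\|<\frac14$ for all $\xi\in\Xi$, and take real parts in \eqref{eq:fourier}. The term $\xi=0$ gives $\beta^4$, the terms $\xi\in\Xi$ are nonnegative because $\cos(2\pi n\xi/Q)>0$, and the remaining terms total at most $\frac{\beta^3}2\sum_\xi|\hat D(\xi)|^2=\frac{\beta^4}2$ in absolute value. So the count is positive, and $n\equiv m\pmod Q$ for some $m\in2D-2D$. Here $|m|<2N$; if also $|n|<N$, then $|n-m|<3N<Q$ and $n=m$.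

Let $k=\lceil128/d^2\rceil$ and let $\theta_N\in\mathbb T^k$ list the points $\xi/Q$, $\xi\in\Xi$, padded with zeros. We have shown that $|n|<N$ and $\max_i\|n\theta_{N,i}\|<\frac14$ imply $n\in2C-2C$. By compactness $\theta_N\to\alpha$ along a subsequence. If $n\in V(\alpha)$, the strict inequalities $\|n\alpha_i\|<\frac14$ persist for $\theta_N$ when $N$ is large in the subsequence, and taking also $N>|n|$ we get $n\in2C-2C$.
\end{proof}

\subsection*{Reordering a sum}
The tool for steering a walk is the Steinitz lemma (Steinitz, 1913), with the constant of Grinberg and Sevast'yanov \cite{GS}.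

\begin{lemma}[Steinitz]\label{lem:steinitz}
If $z_1,\dots,z_m\in\mathbb R^k$ satisfy $|z_i|_\infty\le R$ and $\sum_iz_i=0$, they can be reordered so that every partial sum has sup norm at most $kR$.
\end{lemma}

For $k=1$ one always takes next a term whose sign is opposite to that of the current partial sum. What matters below is that the bound does not depend on the number $m$ of terms.

\section{Short walks in a Bohr set}\label{sec:walks}

\begin{proposition}\label{prop:key}
Let $C\in p$, $\alpha\in\mathbb R^k$ and $V=V(\alpha)$. There are sets $G\subseteq C_1\subseteq C$ with $G,C_1\in p$ and a number $M_0$ such that for every $y\in G$ and every integer $M\ge M_0$, the number $y$ is even and there are $g_1,\dots,g_M\in G$ and $x_1,\dots,x_M\in C_1$ with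
\[
\frac y2=\sum_{i=1}^M(g_i-x_i),\qquad\sum_{i\le m}(g_i-x_i)\in V\quad(1\le m\le M).
\]
\end{proposition}

Two things go wrong if one follows only the points $n\alpha$ on the torus. First, halving is ambiguous: for $\alpha=\frac14$ and $y=4$ we have $\|y\alpha\|=0$ but $\|\frac y2\alpha\|=\frac12$. Second, a sum of small steps can end near $0$ after winding around the torus, and then no reordering keeps it near $0$ throughout. Both problems disappear if each integer is recorded together with its displacement in $\mathbb R^k$.

\begin{proof}
\emph{Step 1: lifting.} Let
\[
L=\{(n,z)\in\mathbb Z\times\mathbb R^k:z-n\alpha\in\mathbb Z^k\},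
\]
a group isomorphic to $\mathbb Z^{k+1}$ via $(n,m)\mapsto(n,n\alpha+m)$. If $(n,z)\in L$ then $\|n\alpha_i\|\le|z_i|$, so
\begin{equation}\label{eq:inV}
(n,z)\in L,\ |z|_\infty<\tfrac14\ \Longrightarrow\ n\in V.
\end{equation}
Put $\delta=\frac1{16k}$ and $W=\{n\in\mathbb N:\|n\alpha_i\|<\delta\text{ for all }i\}$; then $W\in p$ by Lemma~\ref{lem:p}(ii). For $n\in W$ there is a unique $r(n)\in\mathbb R^k$ with $|r(n)|_\infty<\delta$ and $\lambda(n):=(n,r(n))\in L$. If $u,v,u+v\in W$, then $r(u)+r(v)-r(u+v)$ is an integer vector of norm less than $3\delta<1$, hence zero:
\begin{equation}\label{eq:add}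
\lambda(u+v)=\lambda(u)+\lambda(v)\qquad(u,v,u+v\in W).
\end{equation}
For $D\subseteq W$ let $\Gamma_D$ be the subgroup of $L$ generated by $\lambda(D)$. It is free abelian of rank at most $k+1$.

\emph{Step 2: the sets $C_1$ and $G$.} We want $\frac12\lambda(y)$ to lie in the group generated by the available steps, so we let $G$ consist of those $y$ for which it does. The price is that the positive terms $g_i$ must come from $G$, which may generate a smaller group. To keep the loss finite, choose $C_1\in p$ with $C_1\subseteq C\cap W$ such that the rank of $\Gamma:=\Gamma_{C_1}$ is least among all such members of $p$, and put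
\[
G=\{y\in C_1:\lambda(y)\in2\Gamma\}.
\]
Partition $C_1$ by the class of $\lambda(y)$ in the finite group $\Gamma/2\Gamma$. One piece is in $p$ and contains a triple $u,v,u+v$; by \eqref{eq:add} its class $\kappa$ satisfies $\kappa+\kappa=\kappa$, so $\kappa=0$ and the piece is $G$. Thus $G\in p$. By the choice of $C_1$, the subgroup $\Gamma_G$ of $\Gamma$ has the same rank as $\Gamma$, and a subgroup of full rank in a finitely generated free abelian group has finite index. Let $h=[\Gamma:\Gamma_G]$.

\emph{Step 3: every element of $\Gamma$ is a sum of steps.} Let $P\subseteq\Gamma$ be the set of all finite sums (including the empty one) of elements $\lambda(g)-\lambda(x)$ with $g\in G$, $x\in C_1$. We claim that $P=\Gamma$.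

Let $\Delta$ be the set of finite sums of differences $\lambda(g)-\lambda(g')$ with $g,g'\in G$. It is a group, since the set of differences is symmetric, and $\Delta\subseteq P$, since $G\subseteq C_1$. Take $u,v,u+v\in G$. By \eqref{eq:add}, $\lambda(u)=\lambda(u+v)-\lambda(v)\in\Delta$, so $\lambda(g)=\lambda(u)+(\lambda(g)-\lambda(u))\in\Delta$ for all $g\in G$. Hence $\Gamma_G\subseteq \Delta\subseteq P$. For $x\in C_1$ we get $-\lambda(x)=(\lambda(u)-\lambda(x))-\lambda(u)\in P$, as $P$ is closed under addition and $-\lambda(u)\in\Gamma_G$. Elements of $C_1\setminus G$ occur in steps only with a minus sign, and this is where finite index is needed: $h\lambda(x)\in\Gamma_G$, so $\lambda(x)=h\lambda(x)+(h-1)(-\lambda(x))\in P$. Thus $P$ contains the generators of $\Gamma$ and their negatives, which proves the claim.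

\emph{Step 4: a walk inside $V$.} Let $y\in G$. Then $(y,r(y))=2\tau$ with $\tau\in\Gamma\subseteq L$, so $y$ is even and $\tau=(y/2,r(y)/2)$. By Step 3,
\[
\tau=\sum_{i=1}^m\bigl(\lambda(g_i)-\lambda(x_i)\bigr),\qquad g_i\in G,\ x_i\in C_1,
\]
for some $m$, over which we have no control yet. The vectors $r(g_i)-r(x_i)$ have norm less than $2\delta$, and together with $-r(y)/2$, of norm less than $\delta/2$, they sum to $0$. By Lemma~\ref{lem:steinitz} these $m+1$ vectors can be ordered with all partial sums of norm at most $2k\delta$. Deleting $-r(y)/2$ from the list changes each partial sum by $0$ or by $r(y)/2$, so after renumbering,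
\[
\Bigl|\sum_{i\le l}\bigl(r(g_i)-r(x_i)\bigr)\Bigr|_\infty\le2k\delta+\tfrac\delta2\le3k\delta=\tfrac3{16}<\tfrac14\qquad(0\le l\le m).
\]
The partial sums of the $\lambda(g_i)-\lambda(x_i)$ lie in $L$, so by \eqref{eq:inV} their first coordinates lie in $V$. We have found a sequence $0=n_0,n_1,\dots,n_m=y/2$ in $V$ with all steps $n_l-n_{l-1}$ in $G-C_1=\{g-x:g\in G,x\in C_1\}$.

\emph{Step 5: bounding the length.} Among all such sequences from $0$ to $y/2$ take one, $n_0,\dots,n_\ell$, of least length. If $n_j-n_i\in G-G$ for some $j\ge i+2$, we could delete the terms strictly between $n_i$ and $n_j$ and obtain a shorter sequence in $V$, because $G-G\subseteq G-C_1$. As $G-G$ is symmetric, no two of the $\lfloor\ell/2\rfloor+1$ terms $n_0,n_2,n_4,\dots$ have a difference in $G-G$. By Lemma~\ref{lem:pack} and (P1), $\lfloor\ell/2\rfloor+1\le1/d^*(G)$, so $\ell\le M_0:=2/d^*(G)$, which does not depend on $y$. For $M\ge M_0$, append $M-\ell$ zero steps $g-g$ with $g\in G$; these keep the walk at $y/2\in V$.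
\end{proof}

\section{Solving the system in a central set}\label{sec:solve}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Let $C$ be central and let $p$ be a minimal idempotent with $C\in p$. By (P1) and Lemma~\ref{lem:bog} there is $\alpha$ with $V=V(\alpha)\subseteq2C-2C$. Take $G$, $C_1$, $M_0$ from Proposition~\ref{prop:key} and fix $N\in\omega$ with $N+1\ge M_0$. The proposition handles nodes of depth at least $N$. The matrix is fixed while $N$ depends on $C$, so the nodes above that depth need walks that are shorter than $M_0$. For them define
\[
H_0=G,\qquad H_{j+1}=\{y\in H_j:y\text{ even},\ y/2\in H_j-H_j\}.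
\]
By Lemma~\ref{lem:p}(iii) and induction, every $H_j$ is in $p$, hence nonempty, and $H_j\subseteq G\subseteq C$. These sets replace the conditions on $v_7$ in Section~\ref{sec:example}.

We assign values in $C$ recursively down the tree, keeping $y_s\in H_{\max(N-|s|,0)}$. Choose $y_\emptyset\in H_N$. Suppose that $y_s$ has been chosen and $|s|=n$; we choose the other variables in the equations at $s$.

\emph{Case $n<N$.} Since $y_s\in H_{N-n}$, we have $y_s/2=g-x$ with $g,x\in H_{N-n-1}$. Put $y_{s1}=g$, $x_{s1}=x$, and $y_{si}=x_{si}=g$ for $2\le i\le n+1$. For all $i$ put $a_{s,i}=a'_{s,i}=b'_{s,i}=g$ and $b_{s,i}=x$, so that $\sigma_{s,i}=g-x=y_s/2$. Then \eqref{R1} reads $(g-x)-g+x=0$, \eqref{R2} reads $0-g+g=0$, and \eqref{R3} holds. All $y_{si}$ lie in $H_{N-(n+1)}$.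

\emph{Case $n\ge N$.} Here $y_s\in G$ and $n+1\ge M_0$. Apply Proposition~\ref{prop:key} with $M=n+1$ and put $y_{si}=g_i\in G=H_0$ and $x_{si}=x_i\in C_1$. Each partial sum $\sum_{j\le i}(g_j-x_j)$ lies in $V\subseteq2C-2C$, so we can choose $a_{s,i},a'_{s,i},b_{s,i},b'_{s,i}\in C$ with $\sigma_{s,i}$ equal to it. Then \eqref{R1} and \eqref{R2} hold, and \eqref{R3} holds because the full sum is $y_s/2$.

Every variable receives a value in $C$ and every equation holds. Finally, given a finite coloring of $\mathbb N$, any minimal idempotent contains one of the color classes, so $A$ is partition regular.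
\end{proof}

\section{Linearly ordered blocks}\label{sec:linear}

By Lemma~\ref{lem:rowtest}, being a columns partition is a conjunction of conditions that each involve finitely many columns. Rado's theorem satisfies any finite number of them, and compactness does the rest. To have a compact space, we encode ordered partitions as relations on $X$. A \emph{total preorder} on $X$ is a transitive relation $\preceq$ such that $i\preceq j$ or $j\preceq i$ for all $i,j$. Its \emph{classes} are those of the equivalence relation ``$i\preceq j$ and $j\preceq i$'', and $\preceq$ orders them linearly. Conversely, a partition indexed by a linearly ordered set gives a total preorder, with $i\preceq j$ when the block of $i$ is not later than that of $j$. So $(*)_\rho$ is a condition on total preorders.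

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Let $A$ be partition regular and let $\mathcal R$ be the span of its rows.

\emph{Finitely many conditions can be met.} Let $\rho_1,\dots,\rho_m\in\mathcal R$ be nonzero. Let $F$ be a finite set of rows whose span contains them, let $Y\subseteq X$ be the finite set of columns in which some row of $F$ is nonzero, and let $A_F$ be the submatrix on $F\times Y$. A monochromatic solution for $A$ restricts to one for $A_F$, so $A_F$ is partition regular, and by Rado's theorem it has a columns partition. By Lemma~\ref{lem:rowtest} for $A_F$, this partition of $Y$ satisfies $(*)_{\rho_j}$ for all $j$. If $Y\neq X$, add $X\setminus Y$ as a last block; as $\operatorname{supp}\rho_j\subseteq Y$, the conditions still hold.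

\emph{Compactness.} View relations on $X$ as points of the compact space $\{0,1\}^{X\times X}$. Each instance of totality or transitivity involves at most three coordinates, so the total preorders form a closed, nonempty subset. The condition $(*)_\rho$ depends only on the restriction of $\preceq$ to the finite set $\operatorname{supp}\rho$, so it defines a closed subset of the total preorders. These closed sets have the finite intersection property, so some total preorder satisfies all $(*)_\rho$. By Lemma~\ref{lem:rowtest} its classes form a columns partition of $A$.
\end{proof}

The limit is where the well-ordering is lost: the orders on $\omega$ that reverse $\{0,\dots,n\}$ and keep the rest in place are well-orderings, and they converge to the reverse of the usual order. For the matrix in (b) the index set given by Theorem~\ref{thm:linear} cannot even have a least element. For the matrix of Theorem~\ref{thm:main} a columns partition can be written down.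

\begin{example}
Let $Z$ be the set of all variables $a_{s,i},a'_{s,i},b_{s,i},b'_{s,i}$, let $Y_0=\{y_\emptyset\}$, and let $Y_n=\{y_s,x_s:|s|=n\}$ for $n\ge1$. Order these blocks as
\[
Z<\cdots<Y_2<Y_1<Y_0 .
\]
A witness for $Z$ is its indicator vector, which makes every $\sigma_{s,i}$ zero; so the columns in $Z$ sum to zero, in accordance with (c). For $Y_n$ define $w$ to be $1$ on $Y_n$, $0$ on $Y_m$ for $m<n$, and $0$ on the variables in $\sigma_{s,i}$ for $|s|<n$. The equations at nodes $s$ with $|s|<n$ hold, since $w(y_s)=0$ and $w(y_{si})=w(x_{si})$. For $|s|\ge n$ proceed recursively: given $w(y_s)$, let $w$ take the value $w(y_s)/2$ at $y_{s1}$ and at every $a_{s,i}$, and the value $0$ at the other new variables in the equations at $s$. Then $\sigma_{s,i}=w(y_s)/2$ for all $i$, and \eqref{R1}--\eqref{R3} hold at $s$. The index set has a least element followed by an infinite descending chain, which is the descent of Lemma~\ref{lem:descent}.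
\end{example}

\begin{thebibliography}{9}

\bibitem{BHLS}
Ben Barber, Neil Hindman, Imre Leader and Dona Strauss,
\emph{Partition regularity without the columns property},
arXiv:1401.1377 (2014).

\bibitem{GS}
Grinberg and Sevast'yanov,
\emph{Funct. Anal. Appl.} \textbf{14} (1980).

\bibitem{HS}
Hindman and Strauss,
\emph{Algebra in the Stone--\v Cech Compactification}.

\end{thebibliography}
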